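\title{Disjoint unions of two free semigroups}

\begin{abstract}
We consider semigroups that are the union of two disjoint free subsemigroups.
Such a semigroup need not be finitely presented: examples exist for every pair of
finite ranks other than $(1,1)$, and for ranks $(2,2)$ there are $2^{\aleph_0}$
pairwise non-isomorphic examples, some with undecidable word problem. On the
other hand, such a semigroup is always residually finite, whatever the ranks.
\end{abstract}

\section{Introduction}\label{sec:intro}

A semigroup $S$ is the \emph{disjoint union} of subsemigroups $T_1,\dots,T_n$ if
$S=T_1\cup\dots\cup T_n$ and the $T_i$ are pairwise disjoint. Inside each part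
the multiplication is that of the part. The only freedom lies in the mixed
products $st$ with $s$ and $t$ in different parts, and the only constraint on
them is associativity. When the parts are free, and so as transparent as
semigroups can be, one may ask how much complexity the mixed products are able
to carry.

Two finiteness properties measure this. A semigroup is \emph{finitely presented}
if it is defined by finitely many generators and finitely many relations
(Section~\ref{sec:prelim} recalls the precise definition); this says that every
equality between products of generators is a consequence of equalities of
bounded length. A semigroup is \emph{residually finite} if any two distinct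
elements have distinct images under some homomorphism onto a finite semigroup;
this says that every inequality is witnessed in a finite quotient. Free
semigroups of finite rank have both properties. It is known that every finite
disjoint union of copies of the free semigroup of rank $1$, that is, of the
natural numbers under addition, has both properties as well. The following
question is posed in \cite{AR}.

\begin{quote}
Is there a semigroup which is a disjoint union of two copies of the free
semigroup of rank $2$ and which is not \textup{(a)} finitely presented;
\textup{(b)} residually finite?
\end{quote}

The first examples suggest the answer ``no'' to both parts. Let $F$ be a free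
semigroup of finite rank, and multiply in $F\times\{1,2\}$ by one of the rules
\[
(u,i)(v,j)=(uv,i),\qquad (u,i)(v,j)=(uv,j).
\]
We call these semigroups the \emph{left zero product} and the \emph{right zero
product}. Each is the disjoint union of the copies $F\times\{1\}$ and
$F\times\{2\}$ of $F$, and each is residually finite, being the direct product
of $F$ with a two-element semigroup. For finite presentability there is a
tempting general argument. Let $S=A\cup B$ with $A$ free on a finite set $Y$ and
$B$ free on a finite set $Z$. Each product $yz$ or $zy$ with $y\in Y$, $z\in Z$
equals a word over $Y$ alone or over $Z$ alone, and these equalities form a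
finite table of relations. If the table suffices to rewrite every word over
$Y\cup Z$ into a word over $Y$ alone or over $Z$ alone, then it presents $S$,
because distinct words of that kind represent distinct elements. In the left
zero product this works: with $g_i=(g,i)$ for a letter $g$, the table consists
of the relations $g_ih_j=g_ih_i$, and applying them from left to right copies
the first label along the whole word. The right zero product is the mirror
image.

The argument has a gap, since the rewriting may cycle, and the gap cannot be
closed. The two parts of the question have opposite answers.

\begin{theorem}\label{thm:fp}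
There is a disjoint union of two free semigroups of rank $2$ which is not
finitely presented.
\end{theorem}

\begin{theorem}\label{thm:rf}
Let $S=A\cup B$, where $A$ and $B$ are disjoint subsemigroups, each free of
arbitrary nonzero rank. Then $S$ is residually finite.
\end{theorem}

Thus the answer to (a) is yes and the answer to (b) is no; the ranks in
Theorem~\ref{thm:rf} may be infinite. The failure of finite presentability is
neither special to rank $2$ nor rare.

\begin{theorem}\label{thm:more}
\leavevmode
\begin{enumerate}
\item[\textup{(1)}] For all finite ranks $m,n\ge1$ with $(m,n)\ne(1,1)$ there is
a disjoint union of two free semigroups of ranks $m$ and $n$ which is not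
finitely presented.
\item[\textup{(2)}] There are $2^{\aleph_0}$ pairwise non-isomorphic disjoint
unions of two free semigroups of rank $2$. They can be chosen so that none is
finitely presented; all are residually finite; and some of them have undecidable
word problem.
\end{enumerate}
\end{theorem}

For $m=n=1$ the union is always finitely presented, by the result on rank $1$
quoted above. So among finite ranks, ``every disjoint union of free semigroups
of ranks $m$ and $n$ is finitely presented'' holds exactly for $m=n=1$. This is
the only place where the quoted result is used.

In all our examples an element is a word with a label $1$ or $2$ that records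
its part, and the failure of finite presentability comes from a letter that
influences the label from an unbounded distance. Section~\ref{sec:obstruction}
isolates this mechanism and treats unequal ranks, Section~\ref{sec:pointers}
treats equal ranks, and Section~\ref{sec:continuum} encodes an arbitrary set of
integers in the labels. Section~\ref{sec:rf} proves Theorem~\ref{thm:rf} and is
independent of those three sections.

\section{Words, presentations and ideals}\label{sec:prelim}

The \emph{free semigroup} $X^+$ on a nonempty set $X$ of letters consists of the
nonempty finite words over $X$ under concatenation; its \emph{rank} is the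
cardinality of $X$. The length of a word $w$ is $|w|$. For a semigroup $S$, we
write $S^1$ for $S$ with an identity adjoined; if $F$ is free, then $F^1$ is the
free monoid and $1$ is the empty word. If $w=pqr$ in $F^1$, then $p$ is a
\emph{prefix}, $q$ a \emph{factor} and $r$ a \emph{suffix} of $w$. We use three
properties of $F^1$, valid for every rank.
\begin{enumerate}
\item[(W1)] $|pq|=|p|+|q|$, and $F^1$ is cancellative: $pq=pq'$ or $qp=q'p$
implies $q=q'$.
\item[(W2)] If $pq=p'q'$, then one of $p,p'$ is a prefix of the other.
\item[(W3)] A word has only finitely many factors.
\end{enumerate}

Let $S$ be generated by a set $X$, so that every word in $X^+$ \emph{represents}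
an element of $S$ and every element is represented. A \emph{relation} is a pair
$(p,q)$ of words in $X^+$, written $p=q$; it \emph{holds} in $S$ if $p$ and $q$
represent the same element. Given a set $R$ of relations, an \emph{elementary
step} replaces a word $\alpha p\beta$ by $\alpha q\beta$, where $\alpha,\beta$
are possibly empty words and $p=q$ or $q=p$ is in $R$. The set $R$
\emph{presents $S$ on $X$} if its relations hold in $S$ and any two words
representing the same element are joined by a finite sequence of elementary
steps. The semigroup $S$ is finitely presented if this is possible with $X$ and
$R$ finite. We use the standard fact, proved by Tietze transformations, that if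
$S$ is finitely presented and $X$ is \emph{any} finite generating set of $S$,
then some finite set of relations presents $S$ on $X$.

A finitely generated semigroup has \emph{decidable word problem} if an algorithm
decides whether two words over a finite generating set represent the same
element. The choice of the generating set is immaterial, since each generator of
one set can be replaced by a fixed word over the other.

A \emph{congruence} on $S$ is an equivalence relation $\sim$ such that $s\sim
s'$ implies $ts\sim ts'$ and $st\sim s't$; the classes then form a semigroup
$S/{\sim}$. An \emph{ideal} is a nonempty subset $I$ with $SI\cup IS\subseteq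
I$. The equivalence whose classes are $I$ and the singletons outside $I$ is a
congruence, and the quotient is the \emph{Rees quotient} $S/I$. An element $t$
\emph{divides} $s$ if $s\in S^1tS^1$. Divisibility is reflexive and transitive,
and in a free semigroup or monoid the divisors of a word are its factors.

\section{An obstruction to finite presentability}\label{sec:obstruction}

The mechanism is easiest to see when the ranks differ. We start from the right
zero product, where the last letter decides the label, and let some letters
erase the label altogether.

Let $1\le m<n$ be integers, let $F$ be free of rank $n$, and let $F_0$ be the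
subsemigroup generated by $m$ of the letters. The set $J=F\setminus F_0$ of words
containing at least one of the other letters is an ideal of $F$. In the right
zero product $F\times\{1,2\}$ identify $(w,1)$ with $(w,2)$ for every $w\in J$,
and make no other identification. This is a congruence: for $w\in J$ we have
$(w,1)(u,i)=(wu,i)=(w,2)(u,i)$, while $(u,i)(w,1)=(uw,1)$ and
$(u,i)(w,2)=(uw,2)$ are identified because $uw\in J$. Let $U_{m,n}$ be the
quotient and $[w,i]$ the class of $(w,i)$.

\begin{lemma}\label{lem:Umn}
The semigroup $U_{m,n}$ is the disjoint union of the subsemigroups
$A=\{[w,1]:w\in F_0\}$, free of rank $m$, and $B=\{[w,2]:w\in F\}$, free of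
rank $n$.
\end{lemma}

\begin{proof}
For each $i$ the map $w\mapsto[w,i]$ is a homomorphism $F\to U_{m,n}$, and it is
injective because identified pairs have the same first coordinate. Hence
$A\cong F_0$ and $B\cong F$. For $w\in F_0$ the pair $(w,1)$ is alone in its
class, so $A\cap B=\emptyset$. For $w\in J$ we have $[w,1]=[w,2]\in B$, so
$A\cup B=U_{m,n}$.
\end{proof}

\begin{example}\label{ex:U12}
Take $m=1$, $n=2$, with $F$ free on $a,b$ and $F_0$ generated by $a$. Then $A$
is free on $a_1=[a,1]$, and $B$ is free on $a_2=[a,2]$ and $c=[b,2]=[b,1]$. The
table of mixed products of generators is
\[
a_1a_2=a_2a_2,\qquad a_2a_1=a_1a_1,\qquad a_1c=a_2c,\qquad ca_1=ca_2 .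
\]
The word $ca_2a_1$ represents $[ba^2,1]=[ba^2,2]$, and so does the word
$ca_2a_2$ over the generators of $B$. Try to reach the second word from the
first. The factors of length $2$ of $ca_2a_1$ are $ca_2$ and $a_2a_1$, and
replacing either gives $ca_1a_1$. The factors of length $2$ of $ca_1a_1$ are
$ca_1$ and $a_1a_1$, and replacing either gives $ca_2a_1$ again. The rewriting
cycles, and $ca_2a_1=ca_2a_2$ is not a consequence of the table. Adding it only
postpones the problem. In the word $ca_1a_1a_1$ a relation of length at most $3$
that touches the last letter does not touch $c$; it is a relation between words
in $a_1,a_2$, where the last letter determines the part and so cannot change.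
\end{example}

The last sentence of the example is the whole proof. We state it in a form that
will serve three times.

\begin{lemma}\label{lem:criterion}
Let $S$ be a semigroup generated by a finite set $X$, and let $\pi\colon S\to F$
be a homomorphism to a free semigroup that sends each element of $X$ to a
letter. Let $a$ be a letter of $F$ whose preimages in $X$ are exactly two
elements $a_1\ne a_2$, and let $c\in X\setminus\{a_1,a_2\}$. Suppose that
\begin{enumerate}
\item[\textup{(i)}] a word over $\{a_1,a_2\}$ ending in $a_1$ and a word over
$\{a_1,a_2\}$ ending in $a_2$ never represent the same element of $S$;
\item[\textup{(ii)}] $ca_1^N=ca_2^N$ in $S$ for every $N\ge1$.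
\end{enumerate}
Then $S$ is not finitely presented.
\end{lemma}

\begin{proof}
Suppose that $S$ is finitely presented. Then a finite set $R$ of relations
presents $S$ on $X$. For a word $p=x_1\cdots x_r$ over $X$, call the word
$\pi(x_1)\cdots\pi(x_r)\in F$ its \emph{projection}; it has length $r$, and it
is the image under $\pi$ of the element that $p$ represents. So two words
representing the same element have the same projection, and in particular the
same length. Let $N\ge1$ be at least the length of every word occurring in $R$.

Let $W$ be the set of words over $X$ with projection $\pi(c)a^N$. Since
$\pi(c)\ne a$, each word in $W$ has the form $x_0x_1\cdots x_N$ with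
$x_0\notin\{a_1,a_2\}$ and $x_1,\dots,x_N\in\{a_1,a_2\}$. An elementary step
$\alpha p\beta\to\alpha q\beta$ preserves the projection, so it leads from $W$
to $W$. We claim that it preserves the last letter. If $\beta$ is nonempty,
there is nothing to prove. If $\beta$ is empty, then $p$ and $q$ are suffixes,
of the same length at most $N$, of words in $W$, so both are words over
$\{a_1,a_2\}$. They represent the same element, so by (i) they end in the same
letter.

Therefore no sequence of elementary steps leads from $ca_1^N$ to $ca_2^N$. These
words represent the same element by (ii), a contradiction.
\end{proof}

Neither hypothesis can be dropped. Take $F$ of finite rank at least $2$, letters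
$a\ne b$, and $a_i=(a,i)$, $c=(b,1)$. The right zero product satisfies (i) but
not (ii), the left zero product satisfies (ii) but not (i), and both are
finitely presented.

\begin{proposition}\label{prop:unequal}
For $1\le m<n$ the semigroup $U_{m,n}$ is not finitely presented.
\end{proposition}

\begin{proof}
Let $X$ be the union of the free generating sets of $A$ and $B$, that is, the
set of all $[g,1]$ with $g$ a letter in $F_0$ and all $[g,2]$ with $g$ a letter
of $F$. Let $\pi([w,i])=w$. Choose letters $a\in F_0$ and $b\in J$, and put
$a_i=[a,i]$ and $c=[b,2]$; the preimages of $a$ in $X$ are $a_1$ and $a_2$. A
word of length $r$ over $\{a_1,a_2\}$ ending in $a_i$ represents $[a^r,i]$,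
which lies in $A$ for $i=1$ and in $B$ for $i=2$; this gives (i). Also
$ca_i^N=[ba^N,i]$ and $ba^N\in J$, which gives (ii).
Lemma~\ref{lem:criterion} applies.
\end{proof}

\section{Pointers and equal ranks}\label{sec:pointers}

In $U_{m,n}$ the letter $b$ erases the label, so words containing $b$ have only
one copy, and the part $A$ has smaller rank than $B$. For equal ranks every word
must keep both copies. The remedy is to let $b$ \emph{override} the label
instead of erasing it: a product of labeled letters should take the label of one
distinguished letter, the last one in $a^r$ but the first one in $ba^N$. The
question is which choices of a distinguished letter give an associative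
multiplication.

\begin{definition}\label{def:pointer}
Let $F$ be a free semigroup of finite rank. A \emph{pointer} on $F$ is a
function $k$ assigning to each word $w\in F$ a position
$k(w)\in\{1,\dots,|w|\}$ such that, whenever $w=uv$ with $u,v\in F$,
\begin{equation}\label{eq:K}
k(u)=k(w)\ \text{ if } k(w)\le|u|,
\qquad\qquad
k(v)=k(w)-|u|\ \text{ if } k(w)>|u|.
\end{equation}
\end{definition}

In words: cut $w$ in two; the piece that contains the distinguished letter of
$w$ has that same letter as its own distinguished letter. Nothing is required of
the other piece. Given a pointer $k$, let $S_k$ be the set $F\times\{1,2\}$ with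
the multiplication
\[
(u,i)(v,j)=
\begin{cases}
(uv,i) & \text{if } k(uv)\le|u|,\\
(uv,j) & \text{if } k(uv)>|u|.
\end{cases}
\]
Write $g_i=(g,i)$ for a letter $g$, and let $X$ be the finite set of all $g_i$.

\begin{lemma}\label{lem:Sk}
Let $k$ be a pointer on $F$. Then $S_k$ is a semigroup generated by $X$; it is
the disjoint union of the subsemigroups $F\times\{1\}$ and $F\times\{2\}$, each
isomorphic to $F$; and for letters $g^{(1)},\dots,g^{(r)}$ and labels
$i_1,\dots,i_r$,
\begin{equation}\label{eq:product}
(g^{(1)},i_1)\cdots(g^{(r)},i_r)=(w,i_{k(w)}),
\qquad\text{where } w=g^{(1)}\cdots g^{(r)} .
\end{equation}
\end{lemma}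

\begin{proof}
Define $\varepsilon\colon X^+\to S_k$ by sending the word on the left of
\eqref{eq:product} to the pair on the right. We show that
$\varepsilon(pq)=\varepsilon(p)\varepsilon(q)$ for all $p,q\in X^+$. Let
$\varepsilon(p)=(u,i)$ and $\varepsilon(q)=(v,j)$, so that $i$ is the label at
position $k(u)$ of $p$ and $j$ is the label at position $k(v)$ of $q$. By
definition $\varepsilon(pq)=(uv,h)$, where $h$ is the label at position $k(uv)$
of $pq$. If $k(uv)\le|u|$, this is position $k(uv)=k(u)$ of $p$, so $h=i$. If
$k(uv)>|u|$, it is position $k(uv)-|u|=k(v)$ of $q$, so $h=j$. In both cases
$(uv,h)=(u,i)(v,j)$.

The map $\varepsilon$ is onto, since $(w,i)$ is the image of the word $w$ with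
all letters labeled $i$. Hence any three elements of $S_k$ have the form
$\varepsilon(p),\varepsilon(q),\varepsilon(p')$, and both bracketings of their
product equal $\varepsilon(pqp')$. So $S_k$ is a semigroup and $\varepsilon$ is
a surjective homomorphism. It fixes each $g_i$ because $k(g)=1$; this gives
\eqref{eq:product} and shows that $X$ generates $S_k$. Finally
$(u,i)(v,i)=(uv,i)$, so $w\mapsto(w,i)$ is an isomorphism of $F$ onto the
subsemigroup $F\times\{i\}$.
\end{proof}

The pointers $k(w)=1$ and $k(w)=|w|$ give the left and right zero products.

\begin{remark}\label{rem:rankone}
In rank $1$ there are no other pointers. If $k(a^r)=q$ with $1<q<r$, then the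
cut $a^{r-1}\cdot a$ gives $k(a^{r-1})=q$ and the cut $a\cdot a^{r-1}$ gives
$k(a^{r-1})=q-1$, which is absurd. So $k(a^r)\in\{1,r\}$. For $r\ge3$, the value
$k(a^r)=1$ forces $k(a^2)=1$ through the cut $a^2\cdot a^{r-2}$, and the value
$k(a^r)=r$ forces $k(a^2)=2$ through the cut $a^{r-2}\cdot a^2$. Thus $k(a^2)$
determines $k$. A second letter is needed to make the pointer behave differently
on different words.
\end{remark}

\begin{proposition}\label{prop:pointer-nfp}
Let $k$ be a pointer on $F$, and let $a\ne b$ be letters such that $k(a^r)=r$
and $k(ba^r)=1$ for all $r\ge1$. Then $S_k$ is not finitely presented.
\end{proposition}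

\begin{proof}
Apply Lemma~\ref{lem:criterion} with the generating set $X$, the homomorphism
$\pi(w,i)=w$ and $c=b_1$. By \eqref{eq:product}, a word of length $r$ over
$\{a_1,a_2\}$ ending in $a_i$ represents $(a^r,i)$, which gives (i), and
$b_1a_1^N=(ba^N,1)=b_1a_2^N$, which gives (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fp} and Theorem~\ref{thm:more}\textup{(1)}]
For $m\ne n$ we may assume $m<n$, and then Lemma~\ref{lem:Umn} and
Proposition~\ref{prop:unequal} give the result. Let $m=n\ge2$, let $F$ be free
of rank $n$, and fix a letter $a$. Put $k(w)=|w|$ if $w$ is a power of $a$, and
otherwise let $k(w)$ be the position of the first letter of $w$ different from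
$a$.

This $k$ is a pointer. Let $w=uv$. If $w$ is a power of $a$, then
$k(w)=|w|>|u|$ and $k(v)=|v|=k(w)-|u|$. Otherwise consider the first letter of
$w$ different from $a$. If it lies in $u$, it is the first such letter of $u$,
so $k(u)=k(w)$. If it lies in $v$, it is the first such letter of $v$, so
$k(v)=k(w)-|u|$.

For any letter $b\ne a$ we have $k(a^r)=r$ and $k(ba^r)=1$. By
Lemma~\ref{lem:Sk} and Proposition~\ref{prop:pointer-nfp}, $S_k$ is a disjoint
union of two free semigroups of rank $n$ which is not finitely presented. The
case $n=2$ is Theorem~\ref{thm:fp}.
\end{proof}

\section{A continuum of examples}\label{sec:continuum}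

Let $F$ be free on $a,b$. Proposition~\ref{prop:pointer-nfp} constrains a
pointer only on the words $a^r$ and $ba^r$. On the word $ba^mb$ the pointer
could plausibly indicate either $b$, and we now show that this choice can be
made independently for each $m$.

Fix a set $M\subseteq\{0,1,2,\dots\}$. An occurrence of $b$ in a word $w$ is a
\emph{head} of $w$ if it is the first $b$ of $w$, or if the number of letters
$a$ between it and the preceding $b$ is not in $M$. Put $k_M(w)=|w|$ if $w$ is a
power of $a$, and otherwise let $k_M(w)$ be the position of the last head of
$w$. For example, let $M=\{1\}$ and $w=ababaababa$. The letter $b$ occurs at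
positions $2,4,7,9$, separated by $1,2,1$ letters $a$; the heads are at
positions $2$ and $7$, and $k_M(w)=7$. For $M=\{0,1,2,\dots\}$ the only head is
the first $b$, and $k_M$ is the pointer used to prove Theorem~\ref{thm:fp}.

\begin{lemma}\label{lem:kM}
For every $M$ the function $k_M$ is a pointer on $F$.
\end{lemma}

\begin{proof}
Let $w=uv$. If $w$ is a power of $a$, then $k_M(w)=|w|>|u|$ and
$k_M(v)=|v|=k_M(w)-|u|$. Suppose that $w$ contains $b$. Whether an occurrence of
$b$ is a head depends only on the part of the word to its left, back to the
preceding $b$ if there is one. This has two consequences. An occurrence of $b$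
in $u$ is a head of $u$ if and only if it is a head of $w$. An occurrence of $b$
in $v$ other than the first $b$ of $v$ is a head of $v$ if and only if it is a
head of $w$; and the first $b$ of $v$ is a head of $v$ by definition.

If the last head of $w$ lies in $u$, then by the first consequence it is the
last head of $u$, so $k_M(u)=k_M(w)$. If it lies in $v$, then by the second
consequence it is a head of $v$, whether or not it is the first $b$ of $v$.
Every later $b$ is neither the first $b$ of $v$ nor a head of $w$, hence not a
head of $v$. So $k_M(v)=k_M(w)-|u|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}\textup{(2)}]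
Put $S_M=S_{k_M}$. By Lemmas~\ref{lem:Sk} and~\ref{lem:kM} it is a disjoint
union of two free semigroups of rank $2$, and by Theorem~\ref{thm:rf} it is
residually finite. Since $k_M(a^r)=r$ and $k_M(ba^r)=1$, it is not finitely
presented, by Proposition~\ref{prop:pointer-nfp}.

The set $M$ can be read off from the multiplication. The second $b$ of $ba^mb$
is a head exactly when $m\notin M$, so $k_M(ba^mb)$ is $1$ for $m\in M$ and
$m+2$ for $m\notin M$. By \eqref{eq:product}, $b_1a_1^mb_1=(ba^mb,1)$ always,
while $b_1a_1^mb_2$ equals $(ba^mb,1)$ for $m\in M$ and $(ba^mb,2)$ for
$m\notin M$. Thus, for every $m\ge0$,
\begin{equation}\label{eq:encode}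
b_1a_1^mb_2=b_1a_1^mb_1 \text{ in } S_M
\quad\text{if and only if}\quad m\in M .
\end{equation}

An isomorphism need not respect the names of the generators, but it respects the
generating set $X=\{a_1,a_2,b_1,b_2\}$. Indeed, a product $(u,i)(v,j)$ has first
coordinate of length at least $2$, and every $(w,i)$ with $|w|\ge2$ is a product
in $F\times\{i\}$; so $X$ is the set of elements of $S_M$ that are not products
of two elements. Hence an isomorphism $S_M\to S_{M'}$ restricts to a permutation
$\sigma$ of $X$, and by \eqref{eq:encode}
\[
M=\{\,m\ge0:\ \sigma(b_1)\sigma(a_1)^m\sigma(b_2)
=\sigma(b_1)\sigma(a_1)^m\sigma(b_1)\text{ in }S_{M'}\,\}.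
\]
The right side depends only on $M'$ and $\sigma$. So for each $M'$ at most
$4!=24$ sets $M$ satisfy $S_M\cong S_{M'}$. The $2^{\aleph_0}$ sets $M$ are
partitioned into finite classes, and therefore there are $2^{\aleph_0}$
isomorphism classes among the $S_M$.

Finally, an algorithm for the word problem of $S_M$ decides membership in $M$,
by \eqref{eq:encode}. There are only countably many algorithms, so some $M$ is
not recursive, and for every such $M$ the word problem of $S_M$ is undecidable.
Since the property of having undecidable word problem is invariant under
isomorphism, any system of representatives of the isomorphism classes contains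
such semigroups.
\end{proof}

\section{Residual finiteness}\label{sec:rf}

Throughout this section $S=A\cup B$ is as in Theorem~\ref{thm:rf}. The
hypotheses are preserved by two symmetries: interchanging $A$ and $B$, and
passing to the opposite semigroup, with product $s\circ t=ts$, in which $A$ and
$B$ are still free (read words backward). The \emph{dual} of a statement is its
image under the second symmetry. Lengths, prefixes and suffixes of elements of
$A$ or $B$ refer to the free generators of that part.

The difficulty is that nothing is given about the mixed products. In the earlier
sections a homomorphism onto a free semigroup controlled lengths; here there is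
none to begin with, and the lengths in $A$ and in $B$ are a priori unrelated.
The only tool is associativity, used to bracket a mixed product so that it
becomes an equation inside one part, where (W1)--(W3) apply.

\subsection{Elements with finitely many divisors}

Finite quotients come from the following observation.

\begin{lemma}\label{lem:divisors}
Let $T$ be an infinite semigroup and let $s\in T$ have only finitely many
divisors. Then for every $s'\ne s$ some homomorphism from $T$ onto a finite
semigroup separates $s$ and $s'$.
\end{lemma}

\begin{proof}
Let $D$ be the set of divisors of $s$ and $J=T\setminus D$, which is nonempty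
because $T$ is infinite. If $t\in J$ and $x,y\in T^1$, then $xty\in J$, for
otherwise $t$ would divide $xty$ and hence $s$. So $J$ is an ideal, and the Rees
quotient $T/J$ has $|D|+1$ elements. As $s\in D$, the class of $s$ is $\{s\}$,
which does not contain $s'$.
\end{proof}

By (W3) the lemma applies to every element of a free semigroup or free monoid,
of any rank, so these are residually finite. One might hope that every element
of $S$ has finitely many divisors. This is false, and the counterexample shows
what must be done instead.

\begin{example}\label{ex:psi}
Let $A$ and $B$ be disjoint free semigroups and $\psi\colon A\to B^1$ a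
homomorphism. Let $\varphi\colon A\cup B\to B^1$ be $\psi$ on $A$ and the
identity on $B$. Define $st$ to be the product in $A$ if $s,t\in A$, and
$st=\varphi(s)\varphi(t)\in B$ otherwise. Then
$\varphi(st)=\varphi(s)\varphi(t)$ always, and both bracketings of a triple
product with a factor in $B$ lie in $B$ and equal the product of the three
images; so $A\cup B$ is a semigroup, with $B$ as an ideal. Take $\psi(u)=1$ for
all $u$. Then $uy=y$ for $u\in A$ and $y\in B$, so every element of $A$ divides
every element of $B$. Residual finiteness survives. Since $B$ is an ideal, the
divisors of an element of $A$ are its factors in $A$, and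
Lemma~\ref{lem:divisors} separates it from everything else. Two elements of $B$
are separated by $\varphi$ followed by a finite quotient of $B^1$.
\end{example}

In this example multiplication by $y\in B$ collapses distinct elements of $A$.
The proof of Theorem~\ref{thm:rf} splits according to whether a collapse occurs.
If none does, all elements have finitely many divisors. If one does, it produces
an ideal inside one part, and the argument of the example can be imitated.

\subsection{Collapse produces an ideal}

The next lemma uses only that the two parts are cancellative and that an element
outside one part lies in the other.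

\begin{lemma}\label{lem:collapse}
Let $c\in B$ and let $u\ne u'$ be elements of $A$ with $uc=u'c$ or $cu=cu'$.
Then $cS\cup Sc\subseteq B$, and $S^1c^2S^1$ is an ideal of $S$ contained in $B$.
\end{lemma}

\begin{proof}
The conclusion is self-dual, so we may assume $uc=u'c$. Let $z\in A$. If
$cz\in A$, then $u(cz)=u'(cz)$ is an equation in $A$, and cancellation gives
$u=u'$. Hence $cA\subseteq B$, and so $cS\subseteq B$. In particular
$cu,cu'\in B$, and $(cu)c=c(uc)=c(u'c)=(cu')c$ is an equation in $B$;
cancellation gives $cu=cu'$. Again let $z\in A$. If $zc\in A$, then
$(zc)u=z(cu)=z(cu')=(zc)u'$ is an equation in $A$, which gives $u=u'$. Hence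
$Ac\subseteq B$, and so $Sc\subseteq B$.

The set $S^1c^2S^1$ is an ideal. An element of it has the form $(sc)(ct)$ with
$s,t\in S^1$, and $sc,ct\in B$; so it lies in $B$. The square is taken so that
each of $s$ and $t$ has its own copy of $c$ to absorb it.
\end{proof}

Since $uc\in Sc$ and $cu\in cS$, the lemma contains a cancellation rule for
mixed products that land in $A$:
\begin{equation}\label{eq:cancel}
\text{if } c\in B,\ u,u'\in A, \text{ and } uc=u'c\in A \text{ or } cu=cu'\in A,
\text{ then } u=u'.
\end{equation}

\begin{corollary}\label{cor:dichotomy}
At least one of the following holds.
\begin{enumerate}
\item[\textup{(N)}] For every $s\in S$, each of the maps $x\mapsto xs$ and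
$x\mapsto sx$ is injective on $A$ and injective on $B$.
\item[\textup{(I)}] One of $A$, $B$ contains an ideal of $S$.
\end{enumerate}
\end{corollary}

\begin{proof}
If (N) fails, there are $s\in S$ and $u\ne u'$ in the same part with $us=u's$ or
$su=su'$. As each part is cancellative, $s$ lies in the other part. After
interchanging $A$ and $B$ if necessary, Lemma~\ref{lem:collapse} gives (I).
\end{proof}

The alternatives overlap. The semigroups $S_k$ and $U_{m,n}$ satisfy (N),
because the homomorphism $\pi$ to the cancellative semigroup $F$ is injective on
each part, and $U_{m,n}$ also satisfies (I). Example~\ref{ex:psi} with trivial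
$\psi$ satisfies only (I), and the left zero product, in which
$(u,i)(v,j)\in F\times\{i\}$ forces every ideal to meet both parts, satisfies
only (N).

\subsection{The case without collapse}

A \emph{factorization} of $e\in S$ is a pair $(g,h)\in S\times S$ with $gh=e$.

\begin{proposition}\label{prop:N}
If \textup{(N)} holds, then every element of $S$ has finitely many
factorizations and finitely many divisors.
\end{proposition}

\begin{proof}
By symmetry let $e\in A$. It has $|e|-1$ factorizations in $A\times A$ and none
in $B\times B$. Condition (N) is self-dual, so it suffices to show that
\[
P=\{(s,y)\in A\times B:\ sy=e\}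
\]
is finite. Suppose that $P$ is infinite. By (N), the map $x\mapsto sx$ is
injective on $B$ and the map $x\mapsto xy$ is injective on $A$, so a pair in $P$
is determined by either of its coordinates.

We want to compare the words $s$ and $e$ in $A$. The equation $sy=e$ does not do
this, since $y\notin A$. It would after multiplication by an element $s'\in A$
with $ys'\in A$, and the infinite set $P$ itself supplies such an element.

\emph{Step 1: for each $x\in B$ there is $(s',y')\in P$ with $xs'\in A$.}
Consider a pair $(s',y')\in P$ with $xs'\in B$. Then $xe=(xs')y'$ is a product of
two elements of $B$, so $xe\in B$ and $y'$ is a suffix of the word $xe$, which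
does not depend on the pair. By (W3) there are finitely many such $y'$, hence
finitely many such pairs. All other pairs in $P$ have $xs'\in A$.

\emph{Step 2: some $(s,y)\in P$ has $s=ev$ with $v\in A$.} Let $(s,y)\in P$. By
Step~1 with $x=y$ there is $s'\in A$ with $ys'\in A$. Then $es'=s(ys')$ is an
equation in $A$, so by (W2) either $s$ is a prefix of $e$, possibly $e$ itself,
or $s=ev$ with $v\in A$. Infinitely many $s$ occur in $P$ and $e$ has finitely
many prefixes, so the second possibility occurs.

\emph{Step 3: the contradiction.} Let $(s,y)$ be as in Step~2 and $z=vy$. Then
$e=sy=ez$. If $z\in A$, then $|e|=|e|+|z|$, which is impossible. If $z\in B$,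
multiply $e=ez$ on the right by $z$ to get $ez=ez^2$. Here $z\ne z^2$ are
elements of $B$, by (W1), and this contradicts the injectivity of $x\mapsto ex$
on $B$.

So every element of $S$ has finitely many factorizations. Now let $t$ divide an
element $e\in S$. Then $t=e$, or $e=xt$, $e=ty$ or $e=xty$ with $x,y\in S$. In
the second and third cases $t$ is a coordinate of a factorization of $e$. In the
last case $ty$ is a coordinate of the factorization $(x,ty)$ of $e$, and $t$ is
a coordinate of a factorization of $ty$. Each case leaves finitely many $t$.
\end{proof}

Condition (N) entered twice, in recovering a pair of $P$ from one coordinate and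
in excluding $e=ez$. Both uses fail in Example~\ref{ex:psi} with trivial $\psi$,
with the roles of the parts interchanged: there $y=yu$ for all $y\in B$,
$u\in A$.

\subsection{The case of an ideal inside one part}

Suppose that $I\subseteq B$ is an ideal of $S$. To imitate
Example~\ref{ex:psi} we need the homomorphism $\varphi$. Each $u\in S$ acts on
$I$ by multiplication on the left and on the right, the two actions are linked
by $(xu)y=x(uy)$, and this is an equation in the free semigroup $B$. It forces
$u$ to act as a word does.

\begin{lemma}\label{lem:retraction}
Let $I\subseteq B$ be an ideal of $S$. Then there is a homomorphism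
$\varphi\colon S\to B^1$ with $\varphi(y)=y$ for all $y\in B$.
\end{lemma}

\begin{proof}
Let $u\in S$. We claim that there is a unique $w\in B^1$ such that
\begin{equation}\label{eq:acts}
uy=wy\quad\text{for all } y\in I .
\end{equation}
Uniqueness follows by canceling any one $y\in I$ in $B^1$. For existence fix
$x\in I$. For every $y\in I$ the elements $xu$ and $uy$ lie in $I\subseteq B$,
and $(xu)y=x(uy)$ in $B$. By (W2), either $x=(xu)v$ with $v\in B$, or $xu=xw$
with $w\in B^1$. Suppose first that $x=(xu)v$. Take $y\in I$ of minimal length.
Then $(xu)y=x(uy)=(xu)v(uy)$, so $y=v(uy)$, and $uy\in I$ is shorter than $y$, a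
contradiction. Hence $xu=xw$, where $w$ depends only on $x$ and $u$. For every
$y\in I$ we get $xwy=(xu)y=x(uy)$, and canceling $x$ gives \eqref{eq:acts}.

Define $\varphi(u)=w$. If $u\in B$, then $w=u$ satisfies \eqref{eq:acts}, so
$\varphi(u)=u$. For $u,u'\in S$ and $y\in I$ we have $u'y\in I$, and so
\[
\varphi(uu')\,y=u(u'y)=\varphi(u)\,(u'y)=\varphi(u)\varphi(u')\,y .
\]
Canceling $y$ gives $\varphi(uu')=\varphi(u)\varphi(u')$.
\end{proof}

The target must be $B^1$ and not $B$, since an element of $A$ may act as the
identity on $B$. When $B$ itself is an ideal, every mixed product $st$ lies in
$B$ and so equals $\varphi(st)=\varphi(s)\varphi(t)$; thus $S$ is one of the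
semigroups of Example~\ref{ex:psi}. In general elements of $B\setminus I$ may
divide elements of $A$, and the divisors have to be counted. The map $\varphi$
bounds the factors from $B$, and the rule \eqref{eq:cancel} then pins down the
factors from $A$.

\begin{proposition}\label{prop:I}
Let $B$ contain an ideal of $S$. Then every element of $A$ has finitely many
factorizations and finitely many divisors in $S$.
\end{proposition}

\begin{proof}
Let $\varphi$ be as in Lemma~\ref{lem:retraction}, and let $s\in A$.

\emph{Factorizations.} There are $|s|-1$ in $A\times A$ and none in $B\times B$.
If $s=gh$ with $(g,h)\in A\times B$, then $\varphi(s)=\varphi(g)h$, so $h$ is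
one of the finitely many suffixes of the word $\varphi(s)\in B^1$; and $h$
determines $g$, by \eqref{eq:cancel}. If $(g,h)\in B\times A$, then
$\varphi(s)=g\varphi(h)$, so $g$ is a prefix of $\varphi(s)$, and $g$ determines
$h$, by \eqref{eq:cancel}.

\emph{Divisors.} Let $E$ be the finite set of all coordinates of factorizations
of $s$. The divisors $t$ with $t=s$, $s=xt$ or $s=ty$ lie in $E\cup\{s\}$. It
remains to consider $s=xty$ with $x,y\in S$. Then $xt,ty\in E$, but these
elements may lie in $B$, where finiteness of factorizations is not available. If
$t\in B$, then $\varphi(s)=\varphi(x)\,t\,\varphi(y)$, so $t$ is one of the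
finitely many factors of $\varphi(s)$. Let $t\in A$. If both $xt$ and $ty$ were
in $B$, then $x,y\notin A$, so $y\in B$ and $s=(xt)y\in B$, which is false.
Hence $xt$ or $ty$ lies in the finite set $E\cap A$, and $t$ is a coordinate of
one of the finitely many factorizations of an element of $E\cap A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rf}]
Let $s\ne s'$ in $S$, and use Corollary~\ref{cor:dichotomy}. If (N) holds, then
$s$ has finitely many divisors by Proposition~\ref{prop:N}, and
Lemma~\ref{lem:divisors} separates $s$ from $s'$. If (I) holds, we may assume
that $B$ contains an ideal of $S$. If one of $s,s'$ lies in $A$,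
Proposition~\ref{prop:I} and Lemma~\ref{lem:divisors} separate them. If both lie
in $B$, then $\varphi(s)=s\ne s'=\varphi(s')$ for the homomorphism $\varphi$ of
Lemma~\ref{lem:retraction}. Since $B^1$ is residually finite, some homomorphism
$\theta$ from $B^1$ to a finite semigroup has $\theta(s)\ne\theta(s')$, and
$\theta\circ\varphi$ maps $S$ onto a finite semigroup and separates $s$ and
$s'$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AR}
N. Abu-Ghazalh and Nik Ruskuc,
\emph{On disjoint unions of finitely many copies of the free monogenic
semigroup},
arXiv:1205.6169 (2012).

\end{thebibliography}
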